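# Incommensurable arithmetic hyperbolic 5-manifolds with the same totally geodesic submanifolds

## 1. Closed geodesics up to rational multiples

Take a finite-volume locally symmetric manifold $M$ and write down the list of its totally geodesic submanifolds. Does the list determine $M$, at least up to finite covers? Question 3 in D. B. McReynolds, "Geometric spectra and commensurability", arXiv:1401.1516 (2014), asks whether two arithmetic manifolds without a common finite cover can have the same list, for several meanings of "same". We begin with the weakest and easiest version: we list only the closed geodesics, and we record their lengths only up to rational factors. This case can be settled by pure algebra, and it already shows which manifolds to look at.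

**Notation.** For a $\mathbb Q$-algebra $A$ put $A_p=A\otimes\mathbb Q_p$, $A_{\mathbb R}=A\otimes\mathbb R$, $\hat A=A\otimes\mathbb A_f$, where $\mathbb A_f$ is the ring of finite adeles. Write $\mathbb H$ for Hamilton's quaternions, $\operatorname{nrd}$ and $\operatorname{trd}$ for reduced norm and trace, $[A]$ for the Brauer class of a central simple algebra, and $C_D(F)$ for the centralizer of $F$ in $D$. An *order* in $A$ is a subring that is a finitely generated $\mathbb Z$-module spanning $A$. For example, $M_4(\mathbb Z)$ is a maximal order in $M_4(\mathbb Q)$.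

**Textbook facts.** We use the following.

- (F1) A central simple algebra $A$ over a number field $F$ has invariants $\mathrm{inv}_w(A)\in\mathbb Q/\mathbb Z$, one for each place $w$, almost all $0$, with sum $0$; they lie in $\{0,\frac12\}$ at real places and vanish at complex places. By Albert–Brauer–Hasse–Noether, every such family comes from a unique Brauer class, and the index of $A$ is the lcm of the orders of the invariants (the local indices). In particular index equals period. Degree and class determine $A$ up to isomorphism.
- (F2) If $w$ is a place of $F$ over the place $p$ of $\mathbb Q$, then $\mathrm{inv}_w(D\otimes F)=[F_w:\mathbb Q_p]\,\mathrm{inv}_p(D)$.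
- (F3) Let $D$ be a central division algebra of degree $4$ over $\mathbb Q$ and $F$ a field of degree $f\mid 4$. Then $F$ embeds in $D$ iff $\mathrm{ind}(D\otimes F)$ divides $4/f$. In that case $C_D(F)$ is central simple over $F$ of degree $4/f$, with class $[D\otimes F]$. Every subfield of $D$ has degree dividing $4$.
- (F4) Skolem–Noether: two homomorphisms from a simple algebra $B$ to a central simple algebra $A$, both over the same field, are conjugate under $A^\times$.
- (F5) $[A^{op}]=-[A]$, so an anti-automorphism of $A$ over its center gives $2[A]=0$. A quaternion algebra has its canonical involution, so its class is killed by $2$. If $A\subset D$ is central simple over the center of $D$, then $D\cong A\otimes C_D(A)$.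

Here is the example to keep in mind. Let $K/\mathbb Q_p$ be unramified of degree $4$ with Frobenius $\varphi$. The algebra $\bigoplus_{j=0}^3K\pi^j$ with $\pi^4=p$ and $\pi a=\varphi(a)\pi$ is a division algebra of degree $4$ with invariant $\frac14$ or $-\frac14$, depending on the convention. In the opposite algebra $\pi * a=a\pi=\varphi^{-1}(a)*\pi$, so replacing $\varphi$ by $\varphi^{-1}$ changes the sign of the invariant. The sign is all that distinguishes the two algebras.

**The algebras $D_\varepsilon$.** Let $S$ be a finite set of primes with $|S|=k\ge2$ even, and $\varepsilon:S\to\{\pm1\}$ with $\sum_{p\in S}\varepsilon_p\equiv2\pmod4$. Let $D_\varepsilon$ be the central division algebra over $\mathbb Q$ with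
$$\mathrm{inv}_p=\frac{\varepsilon_p}4\ (p\in S),\qquad \mathrm{inv}_\infty=\frac12,\qquad \mathrm{inv}_p=0\ (p\notin S).\tag{1}$$
The sum is $\frac14\sum\varepsilon_p+\frac12\in\mathbb Z$, so $D_\varepsilon$ exists and is unique by (F1), and its degree is $4$. It is a division algebra at each $p\in S$; it is $M_4(\mathbb Q_p)$ for $p\notin S$; and $D_{\varepsilon,\mathbb R}\cong M_2(\mathbb H)$. Moreover $D_\varepsilon^{op}\cong D_{-\varepsilon}$, and $2[D_\varepsilon]\ne0$. Let $\mathfrak D_S$ be the set of these algebras. If $\varepsilon$ has $m$ minus signs then $\sum\varepsilon_p=k-2m$, so (1) prescribes the parity of $m$. There are therefore $2^{k-1}$ admissible $\varepsilon$, forming $2^{k-2}$ pairs $\{\varepsilon,-\varepsilon\}$. For $k=2$ there is one pair, $\{D,D^{op}\}$. For $k=4$ and $S=\{2,3,5,61\}$ the sign vectors $(+,+,+,-)$ and $(+,+,-,+)$ are admissible, and the two algebras are neither isomorphic nor opposite.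

**Lemma 1.** Let $D_1,D_2\in\mathfrak D_S$ and let $F$ be a number field of degree $2$ or $4$. Then $F$ embeds in $D_1$ iff it embeds in $D_2$. If it does, the centralizers $C_1,C_2$ of its images are isomorphic as $F$-algebras. A quadratic $F$ embeds iff $F_p$ is a field for all $p\in S$. In this case $C_i$ is a quaternion algebra over $F$, ramified exactly at the one place above each $p\in S$ and at the real places of $F$.

*Proof.* By (F2) the invariants of $D_i\otimes F$ over $p\in S$ are $\pm[F_w:\mathbb Q_p]/4$, so their orders do not depend on the sign; at the other places they do not involve $\varepsilon$. By (F1) the index of $D_i\otimes F$ is the same for $i=1,2$, and (F3) gives the first claim. Let $[F:\mathbb Q]=2$. The index divides $2$ iff all local degrees over each $p\in S$ are even, that is, iff $F_p$ is a field. In that case $\mathrm{inv}(C_i)=2\cdot(\pm\frac14)=\frac12$ over $p\in S$, it is $\frac12$ at real places, and $0$ elsewhere. So $C_1\cong C_2$ by (F1). If $[F:\mathbb Q]=4$, then $C_i$ is the image of $F$. $\square$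

The doubling $2\cdot\frac14=2\cdot(-\frac14)$ in $\mathbb Q/\mathbb Z$ erases the sign. Imaginary quadratic fields of the required kind exist for every $S$, by weak approximation. For $S=\{2,3,5,61\}$ one may take $\mathbb Q(\sqrt{-30})$: it ramifies at $2,3,5$, and it is inert at $61$ because $-1,3,5$ are squares modulo $61$ while $2$ is not. With invariants in $\{0,\frac12\}$ there is no sign to erase, and quaternion algebras over $\mathbb Q$ do not show this behavior. Suppose $B,B'$ are quaternion algebras with ramification sets $R\ne R'$, say $v\in R\setminus R'$. A quadratic field that splits at $v$ and is non-split at every place of $R'$ (weak approximation) embeds in $B'$ and not in $B$.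

**Hyperbolic 5-space.** Let $V=\mathrm{Herm}_2(\mathbb H)$ be the real space of matrices $h=\begin{pmatrix}a&x\\\bar x&b\end{pmatrix}$, $a,b\in\mathbb R$, $x\in\mathbb H$, with $\det h=ab-|x|^2$, a quadratic form of signature $(1,5)$. A direct computation gives $h^2-(a+b)h+\det h=0$, so the reduced characteristic polynomial of $h$ is $(t^2-(a+b)t+\det h)^2$ and $\operatorname{nrd}(h)=\det(h)^2$. (If $h$ is a real scalar, this is immediate.) Hence $\det(ghg^*)^2=\operatorname{nrd}(g)^2\det(h)^2$ for $g\in GL_2(\mathbb H)$. Since $GL_2(\mathbb H)$ is connected and $\operatorname{nrd}>0$ on it, $\det(ghg^*)=\operatorname{nrd}(g)\det h$. So $g$ acts on $V$ isometrically by $h\mapsto\operatorname{nrd}(g)^{-1/2}ghg^*$, and real scalars act trivially.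

If $g\in SL_2(\mathbb H)$ acts trivially, then $gg^*=1$ (take $h=1$), so $g$ commutes with all of $V$. Commuting with $\mathrm{diag}(1,0)$ and with $\begin{pmatrix}0&u\\\bar u&0\end{pmatrix}$, $u\in\mathbb H$, forces $g$ to be a real scalar, so $g=\pm1$. As $\dim SL_2(\mathbb H)=15=\dim SO(1,5)$ and $SL_2(\mathbb H)$ is connected, we get
$$G:=PGL_2(\mathbb H)=GL_2(\mathbb H)/\mathbb R^\times=SL_2(\mathbb H)/\{\pm1\}\cong SO_0(1,5).$$
It is simple. Its symmetric space is $X=\mathbf H^5$, the set of positive definite $h$ with $\det h=1$, with metric induced by $-\det$ and curvature $-1$; $\mathrm{Isom}(X)^0=G$. Totally geodesic $d$-dimensional subspaces are the $X\cap W$ with $W\subset V$ of signature $(1,d)$. Scaling the metric will change nothing.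

**Lengths.** A loxodromic element of $SL_2(\mathbb H)$ fixes exactly two boundary points and translates along the geodesic joining them, its axis. Move these points to the lines spanned by $\mathrm{diag}(1,0)$ and $\mathrm{diag}(0,1)$. Preserving them forces the element to be $\mathrm{diag}(x,y)$, with $|x||y|=1$, $|x|\ne|y|$. It moves $\mathrm{diag}(e^t,e^{-t})$, a unit-speed geodesic, to $\mathrm{diag}(|x|^2e^t,|y|^2e^{-t})$, a translation by $2\log|x|$. In $M_4(\mathbb C)\supset M_2(\mathbb H)$ its eigenvalues are those of $x$ (of absolute value $|x|$) and those of $y$. So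
$$\ell(g)=2\log\max|\text{eigenvalue of }g|,\tag{2}$$
which depends only on the reduced characteristic polynomial. The $SL_2(\mathbb H)$-conjugacy class also depends only on this polynomial: absolute values tell the eigenvalues of $x$ from those of $y$ (up to exchanging $x$ and $y$), and a class in $\mathbb H^\times$ is determined by its complex eigenvalues.

**The lattices.** Let $D$ be a degree-4 central simple $\mathbb Q$-algebra with $D_{\mathbb R}\cong M_2(\mathbb H)$ and $O\subset D$ a maximal order. Units of $O$ have reduced norm $\pm1$, and the real reduced norm is positive on units, so $O^\times=O^1$, the norm-one units. Put $\Gamma_O=O^\times/\{\pm1\}\subset G$. This is an arithmetic lattice, from the $\mathbb Q$-group $SL_1(D)$ with $SL_1(D)(\mathbb R)=SL_2(\mathbb H)$. It is irreducible because $G$ is simple. If $D$ is a division algebra, $SL_1(D)$ is anisotropic and $\Gamma_O$ is cocompact (Borel–Harish-Chandra). In a torsion-free cocompact $\Gamma\subset G$ every $\gamma\ne1$ is loxodromic. The stabilizer in $\Gamma$ of its axis acts on that line freely and discretely, because point stabilizers are finite, hence trivial.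 So this stabilizer is infinite cyclic and acts by translations.

**Proposition 2 (the easy case).** Let $D_1,D_2\in\mathfrak D_S$, and let $\Gamma_i\subset\Gamma_{O_i}$ be torsion-free of finite index. Then for every closed geodesic of $\Gamma_1\backslash X$ of length $\ell$ there is one of $\Gamma_2\backslash X$ whose length is a rational multiple of $\ell$, and conversely.

*Proof.* Let $\gamma\in\Gamma_1$ generate the stabilizer of an axis, and let $\tilde\gamma\in O_1^\times$ be a lift. It is not $\pm1$, so $F=\mathbb Q(\tilde\gamma)$ is a field of degree $2$ or $4$. (It is not $\mathbb Q$, as $O_1^\times\cap\mathbb Q=\{\pm1\}$.) By Lemma 1 there is an embedding $\iota:F\to D_2$. The order $\iota^{-1}(O_2)$ of $F$ contains $\mathbb Z+n\mathcal O_F$ for some $n\ge1$. As $\tilde\gamma$ is a unit of $\mathcal O_F$ and $(\mathcal O_F/n)^\times$ is finite, some power satisfies $\tilde\gamma^{m}\equiv1$ modulo $n\mathcal O_F$. So $\iota(\tilde\gamma)^m\in O_2$, and likewise for the inverse. Enlarging $m$, we get $\iota(\tilde\gamma)^m\in O_2^\times$ projecting into $\Gamma_2$. It is nontrivial there because $\tilde\gamma$ has infinite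 order, so it is loxodromic. The reduced characteristic polynomial of an element is a power of its minimal polynomial over $\mathbb Q$, and $\tilde\gamma^m$ and $\iota(\tilde\gamma)^m$ have the same minimal polynomial. By (2), $\iota(\tilde\gamma)^m$ has length $m\ell$, which is an integral multiple of the length of its closed geodesic. The situation is symmetric. $\square$

## 2. From lengths up to rational factors to the exact list with multiplicity

Proposition 2 says nothing about submanifolds of dimension $\ge2$, about exact isometry types, or about how often each one occurs. Here are the precise definitions.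

Let $G$ be a connected semisimple Lie group without compact factors and $X$ its symmetric space of non-compact type, with a fixed invariant metric. A lattice $\Gamma<G$ is *arithmetic* if there are a semisimple $\mathbb Q$-group $\mathbf H$ and a surjection $\phi:\mathbf H(\mathbb R)^0\to G$ with compact kernel such that $\phi(\mathbf H(\mathbb Z)\cap\mathbf H(\mathbb R)^0)$ is commensurable with $\Gamma$. An *arithmetic manifold* is a finite-volume $M=\Gamma\backslash X$ with $\Gamma$ torsion-free, irreducible and arithmetic. Two manifolds are *commensurable* if they have isometric finite-sheeted covers. For $\Gamma_1\backslash X$ and $\Gamma_2\backslash X$ this means that $\Gamma_1$ is commensurable in $\mathrm{Isom}(X)$ with a conjugate of $\Gamma_2$. For example, two circles are commensurable iff the ratio of their lengths is rational.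

**Definition (submanifolds).** Call a proper totally geodesic subspace $X'\subsetneq X$ of positive dimension *admissible* for $\Gamma$ if $\Lambda=\mathrm{Stab}_\Gamma(X')$ (the full stabilizer) acts on $X'$ with finite covolume. The *totally geodesic submanifolds* of $M$ are the induced maps $f_{X'}:\Lambda\backslash X'\to M$; the *underlying abstract manifold* is $\Lambda\backslash X'$. Two submanifolds $f:N_1\to M$, $g:N_2\to M$ are *identified* if there is an isometry $\varphi:N_1\to N_2$ with $g\circ\varphi$ freely homotopic to $f$. Maps that factor through a nontrivial finite cover of $\Lambda\backslash X'$ are not counted separately. For example, a closed geodesic counts once, whatever its orientation, and its multiples are not counted.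

**Definition (the three relations).** Let $M_1,M_2$ have the same universal cover $X$ with the same metric.

- (a) The sets of commensurability classes of underlying manifolds of totally geodesic submanifolds of $M_1$ and of $M_2$ are equal.
- (b) The sets of isometry classes of these underlying manifolds are equal.
- (c) For every isometry class $N$ we have $m_{M_1}(N)=m_{M_2}(N)$, where $m_M(N)$ is the cardinality of the set of identification classes of submanifolds $f_{X'}$ with $\Lambda\backslash X'\cong N$.

Clearly (c) implies (b), and (b) implies (a). To avoid trivialities, each $M_i$ must have a totally geodesic submanifold that is neither a closed geodesic nor flat. Question 3 asks whether there are incommensurable arithmetic manifolds satisfying (a), and whether there are some satisfying (b) or (c). The answer to all of these is yes.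

A manifold $\Gamma\backslash\mathbf H^5$ is *of type $D$* if $\Gamma\subset G=PGL_2(\mathbb H)$ is torsion-free and commensurable with $\Gamma_O$ up to conjugation in $\mathrm{Isom}(X)$; here $D$ is a degree-4 central simple $\mathbb Q$-algebra with $D_{\mathbb R}\cong M_2(\mathbb H)$, and $O$ a maximal order.

**Theorem A.** Let $k\ge4$ be even and let $S$ contain a prime $\equiv1\pmod{60}$ (e.g. $S=\{2,3,5,61\}$). For each $D\in\mathfrak D_S$ choose a maximal order $O_D$. Then each $M_D=\Gamma_{O_D}\backslash\mathbf H^5$ is a closed arithmetic hyperbolic 5-manifold containing totally geodesic closed hyperbolic 3-manifolds. All the $M_D$ $(D\in\mathfrak D_S)$ satisfy (c) pairwise, hence (b) and (a). $M_D$ and $M_{D'}$ are commensurable iff $D'\cong D$ or $D'\cong D^{op}$. So one gets $2^{k-2}\ge4$ pairwise incommensurable manifolds with precisely the same totally geodesic submanifolds with multiplicity, and $2^{k-2}$ is unbounded.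

**Theorem B.** Let $M$ be of type $D\in\mathfrak D_S$ ($k\ge2$ even, $S$ otherwise arbitrary), and let $M'$ be of type $D'$, where $D'$ is any degree-4 central simple $\mathbb Q$-algebra with $D'_{\mathbb R}\cong M_2(\mathbb H)$. Then $M,M'$ satisfy (a) iff $D'\in\mathfrak D_S$. If $D'\in\mathfrak D_{S'}$ for some $S'$, then already one common commensurability class of 3-dimensional totally geodesic submanifolds forces $S=S'$, hence (a). So among manifolds of these types, the (a)-class of $M$ consists of exactly $2^{k-2}$ commensurability classes.

**Theorem C.** For $D,D'\in\mathfrak D_S$ as in Theorem A, $L^2(\Gamma_{O_D}\backslash G)\cong L^2(\Gamma_{O_{D'}}\backslash G)$ as $G$-representations, and $M_D$, $M_{D'}$ are isospectral of equal volume.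

Theorem A answers the question; Theorems B and C are complements. Compared with Proposition 2, four things must be supplied: a description of all admissible subspaces (§§3, 5); a translation of "up to free homotopy" into group theory (§4); the exact stabilizers (§6); and a way to compare orders in two algebras that are not isomorphic (§§7, 8). Much of this uses only the following.

**Hypothesis (P).** $D$ is a central division algebra of degree $4$ over $\mathbb Q$, $D_{\mathbb R}\cong M_2(\mathbb H)$, and $2[D]\ne0$.

All $D\in\mathfrak D_S$ satisfy (P). The condition modulo $60$ serves only to make $\Gamma_O$ itself torsion-free.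

**Lemma 3.** If $D\in\mathfrak D_S$ and $S$ contains a prime $q\equiv1\pmod{60}$, then $\Gamma_O$ is torsion-free.

*Proof.* If $x\in O^\times$ has finite order modulo $\pm1$, it is a root of unity, of order $m$ say, and $\mathbb Q(x)$ has degree $\varphi(m)$ dividing $4$. So $m\le2$, that is, $x=\pm1$, or $m\in\{3,4,5,6,8,10,12\}$. In the second case $D$ contains $F=\mathbb Q(\zeta_3)$, $\mathbb Q(\zeta_4)$ or $\mathbb Q(\zeta_5)$. The prime $q$ splits completely in $F$, so $F\otimes\mathbb Q_q$ has zero divisors, although it lies in the division algebra $D_q$. This is a contradiction. $\square$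

## 3. Totally geodesic 3-spaces and imaginary quadratic fields

We now find the 3-dimensional subspaces algebraically. Let $J\in M_2(\mathbb H)$ with $J^2=-1$. By (F4) (two embeddings $\mathbb C\to M_2(\mathbb H)$), $J$ is conjugate to $iI$. The element $iI$ acts by $h\mapsto ihi^{-1}$. It fixes $\mathrm{Herm}_2(\mathbb C)$, of signature $(1,3)$, pointwise and is $-1$ on the orthogonal complement (where $a=b=0$, $x\in j\mathbb C$). So $X_J:=\mathrm{Fix}(J)\cong\mathbf H^3$. The centralizer of $J$ is isomorphic to $M_2(\mathbb C)$, and its units act on $X_J$ through $PGL_2(\mathbb C)=\mathrm{Isom}^+(\mathbf H^3)$.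

Conversely, let $X'=X\cap W$ have dimension $3$. The element of $SO_0(1,5)$ that is $1$ on $W$ and $-1$ on $W^\perp$ lifts to $J\in SL_2(\mathbb H)$ with $J^2=\pm1$. If $J^2=1$, then $J=\pm1$ or $J$ is conjugate to $\mathrm{diag}(1,-1)$, and the fixed space in $V$ has dimension $6$ or $2$ instead of $4$. So $J^2=-1$ and $X'=X_J$. Any $J$ with $J^2=-1$ and $X_J=X'$ acts as $1$ on $W$ and $-1$ on $W^\perp$, so $\pm J$ is unique. As $gX_J=X_{gJg^{-1}}$, the $g\in SL_2(\mathbb H)$ stabilizing $X_J$ are exactly those with $gJg^{-1}=\pm J$.

**Definition.** For an imaginary quadratic subfield $L=\mathbb Q(\delta)\subset D$, $\delta^2=-m$, put $J_L=\delta/\sqrt m\in D_{\mathbb R}\cong M_2(\mathbb H)$ and $X_L=X_{J_L}$.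

The sign of $\delta$ does not matter. Since $\mathbb R[J_L]=L\otimes\mathbb R$, we have $D\cap\mathbb R[J_L]=L$, so $X_L$ determines $L$. For $g\in D^\times$ we have $gX_L=X_{gLg^{-1}}$. For $S=\{2,3,5,61\}$, the field $\mathbb Q(\sqrt{-30})$ produces such an $X_L$ in every $D\in\mathfrak D_S$, while $\mathbb Q(i)$ does not embed, because it splits at $61$.

## 4. Free homotopy classes are orbits

This section turns $m_M(N)$ into a count of orbits. Let $\Gamma\subset G$ be torsion-free and cocompact, and suppose that all quotients $\mathrm{Stab}_\Gamma(X')\backslash X'$ of admissible $X'$ are compact (proved for our groups in §5).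

**Lemma 4.** $f_{X'}$ and $f_{X''}$ are identified iff $X''=\gamma X'$ for some $\gamma\in\Gamma$.

*Proof.* If $X''=\gamma X'$, then $\gamma$ induces an isometry of the domains commuting with the maps to $M$. Conversely, let $\varphi$ be an isometry of the domains with $f_{X''}\circ\varphi$ homotopic to $f_{X'}$. Pull the homotopy back to $X'\times[0,1]$ and lift it to $H:X'\times[0,1]\to X$ with $H(\cdot,0)$ the inclusion. The map $\varphi$ lifts to an isometry $\tilde\varphi:X'\to X''$. Both $\tilde\varphi$ and $H(\cdot,1)$ lift the same map to $M$, so $H(\cdot,1)=\gamma\tilde\varphi$ with $\gamma\in\Gamma$. For $\lambda\in\Lambda'=\mathrm{Stab}_\Gamma(X')$, the maps $H(\lambda x,t)$ and $\lambda H(x,t)$ lift the same homotopy and agree at $t=0$, so they are equal. Hence $x\mapsto d(H(x,0),H(x,1))$ is $\Lambda'$-invariant, and bounded by compactness. So $X'$ lies in a bounded neighborhood of $\gamma X''$. The endpoint of a ray in $X'$ is then the limit of the projections of its points to $\gamma X''$, so $\partial X'\subset\partial(\gamma X'')$. Every point of $X'$ lies on a geodesic with both ends in $\partial X'$, and this geodesic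 lies in $\gamma X''$. So $X'\subset\gamma X''$, with equality since the dimensions agree. $\square$

Hence $m_M(N)$ is the number of $\Gamma$-orbits of admissible $X'$ with $\mathrm{Stab}_\Gamma(X')\backslash X'\cong N$.

## 5. All admissible subspaces of dimension at least 2

We show that under (P) only the spaces $X_L$ occur. The input is a short list of subalgebras.

**Lemma 5.** Assume (P), let $\Delta\subset O^\times$ be a non-abelian subgroup and $A=\mathbb Q[\Delta]\subset D$ its span. Then $A=C_D(L)$ for a quadratic subfield $L$ (so $\dim_{\mathbb Q}A=8$), or $A=D$. Moreover $\dim_{\mathbb R}\mathbb R[\Delta]=\dim_{\mathbb Q}A$, where $\mathbb R[\Delta]\subset D_{\mathbb R}$.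

*Proof.* $A$ is a noncommutative division algebra, of degree $a\ge2$ over its center $Z$; let $z=[Z:\mathbb Q]$. It lies in $C_D(Z)$, which is central simple of degree $4/z$ over $Z$, so $a\mid4/z$ by (F5). If $z=2$, then $a=2$ and $A=C_D(Z)$. If $z=1$, then $a=4$ and $A=D$, or $a=2$. In the last case $D\cong A\otimes C_D(A)$ with both factors quaternion algebras, so $2[D]=0$, against (P). The final claim holds because $A\otimes\mathbb R\to D_{\mathbb R}$ is injective with image $\mathbb R[\Delta]$. $\square$

**Proposition 6.** Assume (P), and let $\Gamma\subset\Gamma_O$ be torsion-free of finite index. Let $X'\subsetneq X$ be totally geodesic of dimension $d\ge2$ such that $\Lambda=\mathrm{Stab}_\Gamma(X')$ has finite covolume on $X'$. Then $d=3$ and $X'=X_L$ for a unique imaginary quadratic $L\subset D$. Conversely, every such $X_L$ is admissible, with compact quotient.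

**Step 1: elements commuting with $\Lambda$.** We first see that such elements act trivially on $X'$. The group $\Lambda$ acts faithfully on $X'$, since the kernel is finite, hence trivial. It is a lattice in $\mathrm{Isom}(\mathbf H^d)$ with $d\ge2$, so it is not virtually solvable. Its nontrivial elements are loxodromic, and for every finite-index $\Lambda_0\subset\Lambda$ the attracting fixed points of elements of $\Lambda_0$ are dense in $\partial X'$. If $g\in G$ commutes with $\Lambda_0$, it fixes each of these points, hence $\partial X'$ pointwise, hence every geodesic of $X'$ as a set. Points of $X'$ are intersections of such geodesics. So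
$$\text{an element of } G \text{ commuting with } \Lambda_0 \text{ fixes } X' \text{ pointwise.}\tag{3}$$
Let $\tilde\Lambda_0\subset O^\times$ be the preimage of $\Lambda_0$. It is not solvable, so Lemma 5 applies to it.

**Step 2: $\tilde\Lambda_0$ does not span $D$, for a suitable $\Lambda_0$.** This is where the geometry of $X'$ enters, in three cases.

For $d=3$ write $X'=X_J$. By §3 a subgroup $\Lambda_0$ of index $\le2$ has preimage commuting with $J$. If $\mathbb Q[\tilde\Lambda_0]=D$, then $J$ would be central in $D_{\mathbb R}$, hence real, against $J^2=-1$.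

For $d=4$ write $X'=X\cap h_0^\perp$ with $h_0\in V$, $\det h_0<0$, so $h_0$ is invertible. An element $g\in SL_2(\mathbb H)$ stabilizing $X'$ preserves $\mathbb Rh_0$ and $\det$, so $gh_0g^*=\pm h_0$. On a subgroup of index $\le2$ the sign is $+$, so $g^{-1}=h_0g^*h_0^{-1}$ and $\operatorname{trd}(g^{-1})=\operatorname{trd}(g^*)=\operatorname{trd}(g)$. The last equality holds because $\operatorname{trd}(g)=2\operatorname{Re}(g_{11}+g_{22})$.

For $d=2$ we may conjugate so that $X'=X\cap\mathrm{Sym}_2(\mathbb R)$. The image of $SL_2(\mathbb R)\times Sp(1)$ (second factor as scalar matrices) in $SL_2(\mathbb H)$ is connected, preserves $X'$, and has dimension $6$, as the kernel is finite. The stabilizer of $X'$ also has dimension $\dim SO(1,2)+\dim SO(3)=6$ and has finitely many components. So the image of $SL_2(\mathbb R)\times Sp(1)$ in $G$ is its identity component, of finite index; and since the image in $SL_2(\mathbb H)$ contains $-1$, it is the full preimage of this component. Its elements $g=hu$ satisfy $\operatorname{trd}(g)=\operatorname{tr}(h)\operatorname{trd}(u)=\operatorname{tr}(h^{-1})\operatorname{trd}(u^{-1})=\operatorname{trd}(g^{-1})$,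 as $\det h=1$ and $|u|=1$.

So for $d=2,4$ some finite-index $\Lambda_0$ has $\operatorname{trd}(g)=\operatorname{trd}(g^{-1})$ on all of $\tilde\Lambda_0$. Suppose $\mathbb Q[\tilde\Lambda_0]=D$. If a finite sum $\sum a_gg$ with $a_g\in\mathbb Q$ is $0$, then for all $h\in\tilde\Lambda_0$
$$\operatorname{trd}\Big(\sum a_gg^{-1}h\Big)=\sum a_g\operatorname{trd}\big((h^{-1}g)^{-1}\big)=\sum a_g\operatorname{trd}(h^{-1}g)=0.$$
The trace form is nondegenerate and the $h$ span $D$, so $\sum a_gg^{-1}=0$. Hence $\sum a_gg\mapsto\sum a_gg^{-1}$ is a well-defined, $\mathbb Q$-linear, surjective anti-automorphism of $D$. By (F5), $2[D]=0$, a contradiction.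

**Step 3: what remains.** By Step 2 and Lemma 5, $\tilde\Lambda_0$ spans $C_D(L)$ with $L$ quadratic, so $L$ commutes with $\tilde\Lambda_0$. If $L$ were real, $L_{\mathbb R}\cong\mathbb R\times\mathbb R\subset M_2(\mathbb H)$ would contain an element conjugate to $\mathrm{diag}(2,\frac12)$, which commutes with $\Lambda_0$ and has no fixed point in $X$, against (3). So $L$ is imaginary, and (3) applied to $J_L$ gives $X'\subset X_L$. Thus $d\neq4$, and if $d=3$ then $X'=X_L$.

**Step 4: no planes.** Suppose $d=2$. Choose coordinates with $J_L=iI$, so $\tilde\Lambda_0\subset GL_2(\mathbb C)$ preserves the plane $X'\subset X_L=\mathbf H^3$. The stabilizer of a plane in $PGL_2(\mathbb C)$ is conjugate to $PGL_2(\mathbb R)$. So after conjugation $\tilde\Lambda_0\subset\mathbb C^\times GL_2(\mathbb R)$, and the commutator group $[\tilde\Lambda_0,\tilde\Lambda_0]$ lies in $SL_2(\mathbb R)\subset M_2(\mathbb R)$. It is non-abelian, since $\tilde\Lambda_0$ is not solvable, and its real span has dimension $\le4$. Lemma 5 demands at least $8$, a contradiction.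

**Step 5: uniqueness and converse.** Uniqueness of $L$ was seen in §3. Let $L\subset D$ be imaginary quadratic and $C=C_D(L)$. It is a quaternion division algebra over $L$, $C\cap O$ is an order in it, and $C_{\mathbb R}\cong M_2(\mathbb C)$. By Borel–Harish-Chandra the norm-one units of $C\cap O$ form a cocompact lattice in $SL_2(\mathbb C)$, acting on $X_L$. A finite-index subgroup maps into $\mathrm{Stab}_\Gamma(X_L)$. $\square$

## 6. No unit flips a quadratic subfield

An isometry stabilizing $X_L$ could conjugate $J_L$ to $-J_L$. If such flips occurred in one lattice and not in the other, multiplicities could differ. We exclude them altogether, again by producing a forbidden anti-automorphism.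

**Lemma 7.** Assume (P). Let $L\subset D$ be quadratic, $n\in D^\times$, $nLn^{-1}=L$, $\operatorname{nrd}(n)=1$. Then $n\in C=C_D(L)$.

*Proof.* Suppose that $n$ induces the nontrivial automorphism $\sigma$ of $L$.

**Step 1: $D=C\oplus Cn$.** We have $Cn\subset\{x:xl=\sigma(l)x\ \forall l\in L\}$, and $C=\{x:xl=lx\ \forall l\in L\}$. An element $x$ of both satisfies $(l-\sigma(l))x=0$, so $x=0$. Since $\dim C=\dim Cn=8$, the sum is all of $D$. Put $c=n^2\in C$ and $\alpha(x)=nxn^{-1}$, a ring automorphism of $C$.

**Step 2: $\operatorname{nrd}_C(c)=1$.** In $D\otimes\mathbb C\cong M_4(\mathbb C)$ the algebra $L\otimes\mathbb C$ gives two complementary idempotents. Their ranks $r,4-r$ satisfy $r^2+(4-r)^2=\dim C=8$, so $r=2$. Since $n$ swaps them, $n=\begin{pmatrix}0&a\\b&0\end{pmatrix}$ with $2\times2$ blocks, $\det n=\det a\det b$ and $n^2=\mathrm{diag}(ab,ba)$. So both complex embeddings of $\operatorname{nrd}_C(c)\in L$ equal $\det n=\operatorname{nrd}_D(n)=1$. Thus $\bar c=c^{-1}$, where the bar is the canonical involution of the quaternion algebra $C/L$. If $x\in C\setminus L$, the minimal polynomial of $x$ over $L$ is $t^2-(x+\bar x)t+x\bar x$.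 A ring automorphism carries minimal polynomials to minimal polynomials, so $\overline{\alpha(x)}=\alpha(\bar x)$. For $x\in L$ this is clear.

**Step 3: an anti-automorphism.** Define $\tau(x+yn)=\bar x+n^{-1}\bar y$ for $x,y\in C$. We check $\tau(uv)=\tau(v)\tau(u)$ on the four kinds of products. Clearly $\tau(xy)=\bar y\bar x=\tau(y)\tau(x)$ and $\tau(y\cdot xn)=n^{-1}\bar x\bar y=\tau(xn)\tau(y)$. Further
$$\tau(xn\cdot y)=\tau(x\alpha(y)n)=n^{-1}\alpha(\bar y)\bar x=\bar yn^{-1}\bar x=\tau(y)\tau(xn),$$
$$\tau(xn\cdot yn)=\tau(x\alpha(y)c)=\bar c\,\alpha(\bar y)\bar x=n^{-2}\,n\bar yn^{-1}\,\bar x=\tau(yn)\tau(xn).$$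
The last line used $\bar c=n^{-2}$, that is, $\operatorname{nrd}(n)=1$. The kernel of $\tau$ is a two-sided ideal and $\tau(1)=1$, so $\tau$ is an anti-automorphism of $D$ over $\mathbb Q$, and $2[D]=0$, a contradiction. $\square$

Since $O^\times=O^1$, no element of $O^\times$ normalizes a quadratic subfield and acts nontrivially on it. If $g\in O^\times$ stabilizes $X_L$ with $L$ imaginary quadratic, then $gJ_Lg^{-1}=\pm J_L$, so $g$ normalizes $L=D\cap\mathbb R[J_L]$ and hence centralizes it. Therefore
$$\mathrm{Stab}_{\Gamma_O}(X_L)=(C_D(L)\cap O)^\times/\{\pm1\}.\tag{4}$$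

## 7. Orbits and stabilizers read off from a coset space

We now express all the data in terms of one set with a group action. For $D\in\mathfrak D_S$ and a maximal order $O$, put $\hat O=O\otimes\hat{\mathbb Z}$ and $Y=\hat O^\times\backslash\hat D^\times$.

**Lemma 8.** $\hat D^\times=\hat O^\times D^\times$. Hence $O^\times\backslash D^\times\to Y$ is a bijection, equivariant for right multiplication by $D^\times$.

*Proof.* We have $\mathbb A_f^\times=\hat{\mathbb Z}^\times\mathbb Q_{>0}$. By Hasse–Schilling–Maass, $\operatorname{nrd}(D^\times)=\mathbb Q_{>0}$. Also $\operatorname{nrd}(\hat O^\times)=\hat{\mathbb Z}^\times$: for $p\notin S$ the order $O_p$ is conjugate to $M_4(\mathbb Z_p)$, and for $p\in S$ the ring $O_p$ contains the ring of integers of the unramified extension of degree $4$, whose units have all of $\mathbb Z_p^\times$ as norms. So every $x\in\hat D^\times$ can be written $x=ux_1d$ with $u\in\hat O^\times$, $d\in D^\times$, $\operatorname{nrd}(x_1)=1$. The group $SL_1(D)$ is simply connected and absolutely simple, and $SL_1(D)(\mathbb R)=SL_2(\mathbb H)$ is non-compact. By strong approximation $D^1$ is dense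 in $\hat D^1$, so the open set $(\hat O^\times\cap\hat D^1)x_1$ meets $D^1$, and $x_1\in(\hat O^\times\cap\hat D^1)D^1$. Finally $\hat O^\times\cap D^\times=O^\times$ gives injectivity. $\square$

**Subfields.** Let $L$ be an imaginary quadratic field with an embedding $\iota:L\to D$ and $C=C_D(\iota L)$. By Skolem–Noether $\mathrm{Emb}(L,D)=D^\times/C^\times$ via $x\mapsto x\iota x^{-1}$. With Lemma 8,
$$\mathcal E(L):=O^\times\backslash\mathrm{Emb}(L,D)=O^\times\backslash D^\times/C^\times=Y/C^\times.\tag{5}$$
Let $y=\hat O^\times x$ with $x\in D^\times$. The submanifold attached to the subfield $x\iota(L)x^{-1}$ comes from $xX_{\iota(L)}$, with stabilizer $O^\times\cap xCx^{-1}$ modulo $\pm1$ by (4). Conjugation by $x^{-1}$ shows that it is isometric to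
$$\tilde\Lambda_y\backslash X_{\iota(L)},\qquad\tilde\Lambda_y=\{c\in C^\times:xcx^{-1}\in O^\times\}=\{c\in C^\times:yc=y\}.\tag{6}$$

**Elements.** Let $f\in\mathbb Q[t]$ be irreducible and monic of degree $2$ or $4$, $f\ne t^{\deg f}$, $F=\mathbb Q[t]/(f)$, $a\in F$ the class of $t$, $\iota:F\to D$ an embedding, and $C=C_D(\iota F)$. The elements of $D$ with minimal polynomial $f$ are the $x\iota(a)x^{-1}$, $x\in D^\times/C^\times$. Such an element lies in $O^\times$ iff $\hat O^\times x\,\iota(a)=\hat O^\times x$. Hence
$$\{\text{elements of }O^\times\text{ with minimal polynomial }f\}/O^\times\text{-conjugacy}\;=\;\{y\in Y:y\,\iota(a)=y\}/C^\times.\tag{7}$$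
The condition is $C^\times$-invariant because $\iota(a)$ is central in $C$.

## 8. Comparing the coset spaces of two non-isomorphic algebras

Let $D_1,D_2\in\mathfrak D_S$ have maximal orders $O_i$, let $F$ be a field of degree $2$ or $4$ with embeddings $\iota_i:F\to D_i$, $C_i=C_{D_i}(\iota_iF)$, and let $\theta:C_1\to C_2$ be an $F$-algebra isomorphism (Lemma 1). The natural attempt is to extend $\theta$, prime by prime, to isomorphisms $D_{1,p}\to D_{2,p}$ that match the maximal orders up to conjugation. For $p\notin S$ this works: both algebras are $M_4(\mathbb Q_p)$, and the map $T_p$ below provides the extension. It breaks down at a prime $p\in S$ with $\varepsilon_{1,p}\ne\varepsilon_{2,p}$: there $D_{1,p}$ and $D_{2,p}$ have invariants $\frac14$ and $-\frac14$, so there is no isomorphism of $\mathbb Q_p$-algebras between them at all, with or without $\theta$. If $D_1\not\cong D_2$, such a $p$ exists. One might use that $D_{2,p}\cong D_{1,p}^{op}$ and compose with $x\mapsto x^{-1}$. This does give a group isomorphism $D_{1,p}^\times\to D_{2,p}^\times$, but it sends $t\in\mathbb Q_p^\times$ to $t^{-1}$, while $\theta$ fixes $\mathbb Q_p$,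 so it does not extend $\theta$.

The way past this point is to notice that (5), (6) and (7) never use the ring $\hat D$. They use only the set $Y$ with its right action of $\hat C^\times$. At $p\in S$ this set is $\mathbb Z$, and the group $C_p^\times$ acts on it through a norm computed inside $C_p$. The sign of the invariant is invisible there.

**Proposition 9.** Put $Y_i=\hat O_i^\times\backslash\hat D_i^\times$. There is a bijection $\beta:Y_1\to Y_2$ with $\beta(yc)=\beta(y)\theta(c)$ for all $c\in\hat C_1^\times$.

*Proof.* $Y_i$ is the restricted product of the sets $Y_{i,p}=O_{i,p}^\times\backslash D_{i,p}^\times$ with base points $O_{i,p}^\times$: families that are the base point at almost all $p$. So we construct equivariant bijections $\beta_p$ that preserve base points for almost all $p$.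

**Step 1: $p\in S$.** Here $O_{i,p}$ is the valuation ring of the division algebra $D_{i,p}$, and $v_p\circ\operatorname{nrd}$ identifies $Y_{i,p}$ with $\mathbb Z$. An element $c\in C_{i,p}^\times$ acts as translation by
$$v_p(\operatorname{nrd}_{D_i}c)=v_p\big(N_{F_p/\mathbb Q_p}(\operatorname{nrd}_{C_i}c)\big).$$
As $\theta$ is an $F$-algebra isomorphism, it preserves this number. Take $\beta_p=\mathrm{id}_{\mathbb Z}$. (For example, $t\in\mathbb Q_p^\times$ translates by $4v_p(t)$. If $F_p/\mathbb Q_p$ is quadratic and unramified, a uniformizer of the quaternion algebra $C_{i,p}$ translates by $2$; if ramified, by $1$.)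

**Step 2: $p\notin S$.** Write $D_{i,p}=\mathrm{End}(W_i)$ with $\dim_{\mathbb Q_p}W_i=4$, and $O_{i,p}=\mathrm{End}(P_i)$ with a lattice $P_i\subset W_i$. The map $O_{i,p}^\times y\mapsto y^{-1}P_i$ identifies $Y_{i,p}$ with the set of all lattices in $W_i$, and right multiplication by $c$ becomes $P\mapsto c^{-1}P$. Decompose $F_p=\prod_wF_w$ and $W_i=\bigoplus_wW_{i,w}$. Then $C_{i,p}=\prod_w\mathrm{End}_{F_w}(W_{i,w})$. Since $C_i$ has degree $e=4/[F:\mathbb Q]$, we have $\dim_{F_w}W_{i,w}=e$, and $W_{i,w}$ is the unique simple module of the $w$-factor. As $\theta$ is $F$-linear it matches the $w$-factors. Pulling $W_{2,w}$ back along $\theta$ gives a simple module of the $w$-factor of $C_{1,p}$, isomorphic to $W_{1,w}$. So there is an isomorphism $T_p:W_1\to W_2$ with $T_p(cx)=\theta(c)T_p(x)$. Put $\beta_p(P)=T_p(P)$. Then $\beta_p(c^{-1}P)=\theta(c)^{-1}\beta_p(P)$, which is the required equivariance.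

**Step 3: base points.** Let $R_i=C_i\cap O_i$, an order in $C_i$. For almost all $p\notin S$ we have $\theta(R_{1,p})=R_{2,p}$, and this is a maximal order of $C_{2,p}$, so $R_{2,p}=\prod_w\mathrm{End}_{\mathcal O_{F_w}}(Q_w)$ with lattices $Q_w\subset W_{2,w}$. An $R_{2,p}$-stable lattice is the direct sum of its $w$-parts, and each part is stable under $\mathrm{End}(Q_w)$. So the stable lattices are the $\bigoplus_w\mathfrak p_w^{a_w}Q_w$, a single $F_p^\times$-orbit. The lattice $P_2$ is stable, since $R_2\subset O_2$, and $T_pP_1$ is stable under $\theta(R_{1,p})=R_{2,p}$. So $tT_pP_1=P_2$ for some $t\in F_p^\times$. Replace $T_p$ by $tT_p$; as $t$ is central in $C_{2,p}$, equivariance persists. Now $\beta_p$ preserves base points for almost all $p$, and $\beta=\prod\beta_p$ is a bijection as required. $\square$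

## 9. Equal multiplicities in dimension 3

From here to the end of §10 we are in the situation of Theorem A: $D_1,D_2\in\mathfrak D_S$, $\Gamma_i=\Gamma_{O_i}$, $M_i=\Gamma_i\backslash X$. By Lemma 3 and §1, $\Gamma_i$ is torsion-free and cocompact. By Proposition 6 the admissible subspaces have dimension $1$ or $3$, with compact quotients (for lines, finite covolume means compact quotient). Those of dimension $3$ exist by Lemma 1, so the non-triviality condition holds. By Lemma 4, $m_{M_i}(N)$ counts $\Gamma_i$-orbits.

**Step 1: matching embeddings.** By Proposition 6, $\Gamma_i$-orbits of 3-dimensional admissible subspaces are $O_i^\times$-orbits of imaginary quadratic subfields of $D_i$. The isomorphism types $L$ are the same for $i=1,2$. Fix $L$, embeddings $\iota_i$, and $\theta$, $\beta$ as in §8 with $F=L$; let $\mathcal E_i(L)$ be the set (5) for $D_i$. Since $\theta(C_1^\times)=C_2^\times$, Proposition 9 shows that $\beta$ induces a bijection $\mathcal E_1(L)\to\mathcal E_2(L)$, and that $\tilde\Lambda_{\beta(y)}=\theta(\tilde\Lambda_y)$ in (6).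

**Step 2: the quotients are isometric.** We realize $\theta$ by an isometry. Under identifications $D_{i,\mathbb R}\cong M_2(\mathbb H)$, the inclusion of the simple algebra $C_{1,\mathbb R}\cong M_2(\mathbb C)$ and its composite with $\theta_{\mathbb R}$ are two embeddings into $M_2(\mathbb H)$. By Skolem–Noether there is $g\in GL_2(\mathbb H)$ with $gcg^{-1}=\theta(c)$ for all $c\in C_{1,\mathbb R}$. In particular $g\iota_1(l)g^{-1}=\iota_2(l)$, so $gX_{\iota_1(L)}=X_{\iota_2(L)}$, and $g(cx)=\theta(c)g(x)$. Hence
$$\tilde\Lambda_y\backslash X_{\iota_1(L)}\cong\tilde\Lambda_{\beta(y)}\backslash X_{\iota_2(L)}\quad\text{isometrically.}\tag{8}$$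
So for each $N$ the subsets $\mathcal E_i(L)_N\subset\mathcal E_i(L)$ of classes with submanifold isometric to $N$ have the same cardinality.

**Step 3: from embeddings to subfields.** Orbits of subfields isomorphic to $L$ are orbits of $\mathrm{Gal}(L/\mathbb Q)$ on $\mathcal E_i(L)$, acting by precomposition. This action preserves $\mathcal E_i(L)_N$, because the image, hence $X'$, does not change. It is free: if $\iota\circ\sigma=g\iota g^{-1}$ with $g\in O_i^\times$, $\sigma\ne1$, then $g$ normalizes $\iota(L)$ and acts nontrivially, against Lemma 7. So the number of Galois orbits on $\mathcal E_i(L)_N$ is half its cardinality if this is finite, and equal to it if infinite. In both cases it is the same for $i=1,2$. Summing over $L$ gives $m_{M_1}(N)=m_{M_2}(N)$ for all 3-dimensional $N$.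

## 10. Equal multiplicities for closed geodesics

**Step 1: reduction to counting conjugacy classes.** Call $\lambda\in\Gamma_i$ *primitive* if it generates the stabilizer of its axis. Let $P_i(\ell)$ be the number of $\Gamma_i$-classes of primitive elements of length $\ell$, and $n_i(\ell)$ the number of classes of all elements $\neq1$ of length $\ell$. These are finite, and the lengths form a discrete set, by cocompactness. An axis has the two primitive elements $\lambda,\lambda^{-1}$. They are not conjugate: a conjugating element preserves the axis, so it lies in $\langle\lambda\rangle$ and commutes with $\lambda$, which would give $\lambda^2=1$. Hence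
$$m_{M_i}(\text{circle of length }\ell)=P_i(\ell)/2.$$
Every $\gamma\ne1$ is uniquely $\lambda^k$ with $\lambda$ primitive and $k\ge1$, so $n_i(\ell)=\sum_{k\ge1}P_i(\ell/k)$. The terms with $k\ge2$ involve shorter lengths, so by induction the numbers $n_i$ determine the $P_i$. It suffices to show $n_1=n_2$.

**Step 2: lifting to $O_i^\times$.** We pass to units, where minimal polynomials are available. An element $\tilde\gamma\in O_i^\times\setminus\{\pm1\}$ is never $O_i^\times$-conjugate to $-\tilde\gamma$. Indeed, if $g\tilde\gamma g^{-1}=-\tilde\gamma$, the images of $g,\tilde\gamma$ in $\Gamma_i$ commute, so $g$ preserves the axis of $\tilde\gamma$ and both images lie in one group $\langle\lambda\rangle$. Then $g$ and $\tilde\gamma$ are, up to sign, powers of one lift of $\lambda$, so they commute, a contradiction. Hence each class of $\gamma\ne1$ in $\Gamma_i$ comes from exactly two $O_i^\times$-classes, and $2n_i(\ell)$ is the number of $O_i^\times$-classes of $\tilde\gamma\in O_i^\times\setminus\{\pm1\}$ of length $\ell$. The reduced characteristic polynomial of $\tilde\gamma$ is a power of its minimal polynomial $f$ over $\mathbb Q$,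 so by (2) the length depends only on $f$. Here $\deg f\in\{2,4\}$, as $O_i^\times\cap\mathbb Q=\{\pm1\}$. So it remains to prove:

**Lemma 10.** For each irreducible monic $f\in\mathbb Q[t]$ of degree $2$ or $4$, the sets of $O_i^\times$-classes of elements of $O_i^\times$ with minimal polynomial $f$ $(i=1,2)$ are in bijection.

*Proof.* An irreducible $f$ of degree $\geq2$ is not a power of $t$. Let $F=\mathbb Q[t]/(f)$, $a$ the class of $t$. By Lemma 1, $F$ embeds in both $D_i$ or in neither; in the second case both sets are empty. Otherwise take $\iota_i,\theta,\beta$ as in §8. By (7) the sets are $\{y\in Y_i:y\,\iota_i(a)=y\}/C_i^\times$. Since $\theta(\iota_1(a))=\iota_2(a)$, we have $\beta(y)\iota_2(a)=\beta(y\,\iota_1(a))$. So $\beta$ maps the fixed points of $\iota_1(a)$ onto those of $\iota_2(a)$ and $C_1^\times$-orbits to $C_2^\times$-orbits. $\square$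

Hence $n_1=n_2$, so $P_1=P_2$. With §9, $m_{M_1}(N)=m_{M_2}(N)$ for all $N$. This is (c), and therefore also (b) and (a).

## 11. Commensurability classes

**Lemma 11.** Let $D_1,D_2$ be degree-4 central simple $\mathbb Q$-algebras with $D_{i,\mathbb R}\cong M_2(\mathbb H)$. If lattices of types $D_1,D_2$ are commensurable up to conjugation in $\mathrm{Isom}(X)$, then $D_2\cong D_1$ or $D_2\cong D_1^{op}$.

*Proof.* There are $g\in\mathrm{Isom}(X)$ and finite-index subgroups $\Delta_i\subset\Gamma_{O_i}$ with $\Delta_2=g\Delta_1g^{-1}$. Let $D_i^0$ be the trace-zero elements of $D_i$, a $\mathbb Q$-Lie algebra with $D_i^0\otimes\mathbb R=\mathfrak{sl}_2(\mathbb H)$. Conjugation by $g$ on $G$ has a differential $a\in\mathrm{Aut}(\mathfrak{sl}_2(\mathbb H))$, and $\mathrm{Ad}(g\gamma g^{-1})=a\,\mathrm{Ad}(\gamma)a^{-1}$.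

**Step 1: $a$ is rational up to a scalar.** The group $\Delta_i$ acts on $D_i^0$ by conjugation. By Borel density it is Zariski dense, and the adjoint representation of $\mathfrak{sl}_4(\mathbb C)$ is irreducible. By Burnside, the $\mathbb Q$-span of $\mathrm{Ad}(\Delta_i)$ is $\mathrm{End}_{\mathbb Q}(D_i^0)$. So conjugation by $a$ maps $\mathrm{End}_{\mathbb Q}(D_1^0)$ onto $\mathrm{End}_{\mathbb Q}(D_2^0)$. Choose a $\mathbb Q$-linear isomorphism $b:D_1^0\to D_2^0$. Then $T\mapsto b^{-1}aTa^{-1}b$ is an automorphism of the matrix algebra $\mathrm{End}_{\mathbb Q}(D_1^0)$, hence conjugation by some $e\in GL(D_1^0)$. With $a_0=be$, the map $a_0^{-1}a$ commutes with $\mathrm{End}_{\mathbb Q}(D_1^0)$, hence with $\mathrm{End}_{\mathbb R}(\mathfrak{sl}_2(\mathbb H))$. So $a=sa_0$ with $s\in\mathbb R^\times$.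

**Step 2: $s$ is rational.** From $a[x,y]=[ax,ay]$ we get $a_0[x,y]=s[a_0x,a_0y]$ for $x,y\in D_1^0$. Both $a_0[x,y]$ and $[a_0x,a_0y]$ lie in $D_2^0$, and some $[x,y]\ne0$, so $s\in\mathbb Q$. Thus $a:D_1^0\to D_2^0$ is an isomorphism of $\mathbb Q$-Lie algebras.

**Step 3: from Lie algebras to algebras.** Over $\overline{\mathbb Q}$, automorphisms of $\mathfrak{sl}_4$ are $x\mapsto hxh^{-1}$ or $x\mapsto-hx^Th^{-1}$. So $a$, respectively $-a$, extended by $1\mapsto1$, is an isomorphism, respectively anti-isomorphism, $D_1\to D_2$ over $\overline{\mathbb Q}$, hence over $\mathbb Q$. $\square$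

**Converse.** If $D'\cong D$ or $D'\cong D^{op}$, lattices of types $D$ and $D'$ are commensurable up to conjugation. Maximal orders in one algebra have commensurable unit groups, and two identifications $D_{\mathbb R}\cong M_2(\mathbb H)$ differ by an inner automorphism. For $D^{op}$, the map $x\mapsto x^{-1}$ is an isomorphism $SL_1(D)\to SL_1(D^{op})$ of $\mathbb Q$-groups. Over $\mathbb R$ it induces an automorphism of $G$, and every automorphism of $G=\mathrm{Isom}(X)^0$ is conjugation by an element of $\mathrm{Isom}(X)$.

**End of the proof of Theorem A.** By §§9 and 10 the $M_D$ are closed, contain closed totally geodesic 3-manifolds, and satisfy (c) pairwise. By Lemma 11 and its converse, $M_D$ and $M_{D'}$ are commensurable iff $D'\cong D$ or $D'\cong D^{op}\cong D_{-\varepsilon}$ (where $D=D_\varepsilon$). So the $2^{k-1}$ algebras give exactly $2^{k-2}\ge4$ commensurability classes. $\blacksquare$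

With $S=\{2,3,5,61\}$, the invariants $(\frac14,\frac14,\frac14,-\frac14)$ and $(\frac14,\frac14,-\frac14,\frac14)$, and $\mathrm{inv}_\infty=\frac12$ for both, give an explicit pair.

## 12. Which algebras give relation (a)

We prove Theorem B. Passing to a finite-index subgroup of $\Gamma$ changes neither the set of admissible $X'$ nor the commensurability classes of the quotients $\mathrm{Stab}_\Gamma(X')\backslash X'$. So we may take $M,M'$ to come from torsion-free finite-index subgroups of $\Gamma_O$ and $\Gamma_{O'}$, which exist by Selberg's lemma.

**Step 1: $D'\in\mathfrak D_S$ implies (a).** Put $D_1=D$, $D_2=D'$. In dimension $1$ this is Proposition 2. In dimension $3$ the admissible subspaces are the $X_L$ by Proposition 6, and the same $L$ occur by Lemma 1. Their stabilizers are commensurable with the images of unit groups of orders in $C_1\cong C_2$. The isomorphism $\theta$ carries an order of $C_1$ to an order of $C_2$, and orders have commensurable unit groups. The $\theta$-equivariant isometry $g$ of §9, Step 2, which exists here with the same proof, then gives commensurable quotients. By Proposition 6 there are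 no other dimensions.

Now assume (a), with $D'$ arbitrary.

**Step 2: $D'$ satisfies (P).** By Proposition 6, $M$ has only submanifolds of dimensions $1$ and $3$. Suppose $D'$ is not a division algebra. As $D'_{\mathbb R}$ is not split, $D'\cong M_2(B)$ with a quaternion algebra $B$ over $\mathbb Q$, $B_{\mathbb R}\cong\mathbb H$. Let $O_B$ be an order in $B$. The group $SL_2(\mathbb Z)\subset SL_2(\mathbb R)\subset SL_2(\mathbb H)$ lies in the unit group of the order $M_2(O_B)$, and it preserves $X\cap\mathrm{Sym}_2(\mathbb R)=\mathbf H^2$ with finite covolume. So $M'$ has a 2-dimensional submanifold, against (a). Thus $D'$ is a division algebra, of index $4$. By (F1) its period is $4$, so $2[D']\ne0$. Let $S'=\{p:\mathrm{inv}_p(D')=\pm\frac14\}$, which is therefore non-empty, and $T'=\{p:\mathrm{inv}_p(D')=\frac12\}$.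

**Step 3: commensurable 3-manifolds have isomorphic centralizers.**

**Lemma 12.** Let (P) hold for $D,D'$, and let $L\subset D$, $L'\subset D'$ be imaginary quadratic with centralizers $C,C'$. If the corresponding 3-manifolds are commensurable, then $C\cong C'$ as rings.

*Proof.* The stabilizers are commensurable with the images of unit groups of orders of $C$ and $C'$ by (4). Norm-one units have finite index in all units, since $\mathcal O_L^\times$ and $\mathcal O_{L'}^\times$ are finite. So there are an isometry $h:X_L\to X_{L'}$ and finite-index subgroups $\Delta,\Delta'=h\Delta h^{-1}$ of the images of the norm-one unit groups of orders of $C,C'$, which may be taken as $C\cap O$ and $C'\cap O'$. As $\mathrm{Isom}(\mathbf H^3)$ is $PGL_2(\mathbb C)$ extended by complex conjugation, $h$ is equivariant for an isomorphism of $\mathbb R$-algebras $\eta:C_{\mathbb R}\to C'_{\mathbb R}$ (both are $\cong M_2(\mathbb C)$). It preserves the norm-one groups $SL_2(\mathbb C)$, so it maps the preimage $\tilde\Delta$ of $\Delta$ there onto the preimage $\tilde\Delta'$ of $\Delta'$. The group $\tilde\Delta\subset O^\times$ is non-abelian,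 so by Lemma 5 its span $\mathbb Q[\tilde\Delta]\subset C$ has dimension $\ge8=\dim C$ and equals $C$. Likewise $\mathbb Q[\tilde\Delta']=C'$. So $\eta(C)=C'$. $\square$

A ring isomorphism $C\cong C'$ restricts to an isomorphism $L\cong L'$ of centers and matches the ramified places, respecting the rational primes below them.

**Step 4: $T'$ is empty.** Suppose $q\in T'$. By weak approximation choose $L'$ imaginary quadratic with $L'_p$ a field for all $p\in S'$ and $q$ split in $L'$. All local indices of $D'\otimes L'$ are at most $2$, so $L'$ embeds in $D'$ by (F3), and its centralizer $C'$ is ramified at both places above $q$. By (a), Proposition 6 and Lemma 12, $C'\cong C$ for some imaginary quadratic $L\subset D$, with $L\cong L'$. By Lemma 1 the ramified places of $C$ lie over primes $p\in S$ at which $L$ is non-split, but two of them should lie over $q$, which splits in $L$. This is a contradiction. So all finite invariants of $D'$ are $\pm\frac14$ on $S'$ and $0$ elsewhere. Since the invariants sum to $0$, the signs on $S'$ sum to $2$ modulo $4$, so $|S'|$ is even, and $D'\in\mathfrak D_{S'}$.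

**Step 5: $S=S'$.** If $D'\in\mathfrak D_{S'}$ and $M,M'$ share one commensurability class of 3-dimensional submanifolds, Lemma 12 gives $C\cong C'$. By Lemma 1 the sets of rational primes below their ramified places are $S$ and $S'$. So $S=S'$, and (a) follows from Step 1. This is the one-class statement. Under (a) such a common class exists, since $M$ has 3-dimensional submanifolds, so $D'\in\mathfrak D_S$. Finally, by Lemma 11 and its converse, the types in $\mathfrak D_S$ form $2^{k-2}$ commensurability classes, and each class contains manifolds by Selberg's lemma. $\blacksquare$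

## 13. Equality of the right regular representations

We prove Theorem C. Let $\Gamma_i=\Gamma_{O_i}$ be as in §9, and $R_i$ the right regular representation on $L^2(\Gamma_i\backslash G)$. Normalize Haar measure on $G$ so that a maximal compact subgroup $K$ has mass $1$ relative to the Riemannian measure, that is, $\mathrm{vol}(\Gamma_i\backslash G)=\mathrm{vol}(M_i)$.

**Step 1: counting in each $G$-conjugacy class.** We refine §10 from lengths to conjugacy classes of $G$. Let $\kappa$ be a loxodromic conjugacy class of $G$. By §1 it corresponds to a reduced characteristic polynomial $\chi(t)$, up to $\chi(t)\leftrightarrow\chi(-t)$. Let $n_i(\kappa)$ be the number of $\Gamma_i$-classes in $\kappa$, and $P_i(\kappa)$ the number of primitive ones. By §10, Step 2, $2n_i(\kappa)$ is the number of $O_i^\times$-classes of elements whose reduced characteristic polynomial is one of these. Such a polynomial is a power of the minimal polynomial, so Lemma 10 gives $n_1(\kappa)=n_2(\kappa)$. Moreover $n_i(\kappa)=\sum_{k\ge1}\sum_{\kappa'^k=\kappa}P_i(\kappa')$, where the $k=1$ term is $P_i(\kappa)$ and the others involve shorter lengths. By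 induction on length, $P_1=P_2$.

**Step 2: the non-identity terms of the trace formula.** Let $\gamma=\lambda^k$ with $\lambda\in\Gamma_i$ primitive. Its centralizer $G_\gamma$ fixes both ends of the axis, so after conjugation it lies in $(\mathbb H^\times\times\mathbb H^\times)/\mathbb R^\times=A\times K_0$, where $A\cong\mathbb R$ is the central group of translations along the axis and $K_0$ is compact. As $A\subset G_\gamma$, we get $G_\gamma=A\times K_\gamma$ with $K_\gamma$ compact. An element of $\Gamma_i$ commuting with $\gamma$ preserves its axis, so $\Gamma_\gamma=\langle\lambda\rangle$ and $\mathrm{vol}(\Gamma_\gamma\backslash G_\gamma)=\ell(\lambda)\,\mathrm{vol}(K_\gamma)$. For $\phi\in C_c^\infty(G)$ the trace formula for the compact quotient reads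
$$\operatorname{tr}R_i(\phi)=\mathrm{vol}(\Gamma_i\backslash G)\phi(1)+\sum_{[\gamma]\ne1}\mathrm{vol}(\Gamma_\gamma\backslash G_\gamma)\,\mathcal O_\gamma(\phi),\qquad\mathcal O_\gamma(\phi)=\int_{G_\gamma\backslash G}\phi(x^{-1}\gamma x)\,dx.\tag{9}$$
The sum over $[\gamma]\ne1$ is a sum over pairs $(\kappa',k)$ of $P_i(\kappa')$ times a factor that depends only on $\ell(\kappa')$ and the class $\kappa'^k$. By Step 1 it is the same for $i=1,2$.

**Step 3: volumes and spectra.** To compare the identity terms we use the heat kernel $k_t$ of $\mathbf H^5$ in place of $\phi$. For fixed $t$ it decays in the distance faster than any exponential, while the number of $\gamma\in\Gamma_i$ with $d(x,\gamma x)\le r$ grows at most exponentially in $r$, uniformly in $x$. So the sum over $\Gamma_i$ converges absolutely and uniformly on the compact quotient, and (9) holds for $k_t$ with left side $\sum_je^{-t\lambda_j(M_i)}$. Subtracting,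
$$\sum_je^{-t\lambda_j(M_1)}-\sum_je^{-t\lambda_j(M_2)}=(\mathrm{vol}\,M_1-\mathrm{vol}\,M_2)\,k_t(0).\tag{10}$$
By the spherical inversion formula, with a constant $c>0$,
$$k_t(0)=c\int_{\mathbb R}e^{-t(4+r^2)}r^2(r^2+1)\,dr=c\sqrt\pi\,e^{-4t}\Big(\tfrac12t^{-3/2}+\tfrac34t^{-5/2}\Big)\sim c't^{-3/2}e^{-4t}\quad(t\to\infty).$$
If the volumes differed, the left side of (10) would be a sum $\sum_\lambda m_\lambda e^{-\lambda t}$, not identically zero, with $m_\lambda\in\mathbb Z$ and $\lambda$ in a discrete set tending to infinity. It would be asymptotic to $m_{\lambda_0}e^{-\lambda_0t}$ for the least $\lambda_0$ with $m_{\lambda_0}\ne0$. This is not asymptotic to a nonzero multiple of $t^{-3/2}e^{-4t}$, a contradiction. So the volumes agree. Then the left side of (10) vanishes identically, all $m_\lambda$ are $0$, and $M_1,M_2$ are isospectral. By (9), $\operatorname{tr}R_1(\phi)=\operatorname{tr}R_2(\phi)$ for all $\phi\in C_c^\infty(G)$.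

**Step 4: from traces to equivalence.** $R_1$ and $R_2$ are direct sums of irreducibles with finite multiplicities $m_1(\pi),m_2(\pi)$, and $R_i(f)$ is trace class, hence Hilbert–Schmidt, for $f\in C_c^\infty(G)$. Remove from both the common part $\bigoplus_\pi\min(m_1(\pi),m_2(\pi))\,\pi$. The remainders $R_1',R_2'$ have no common constituent and still satisfy $\operatorname{tr}R_1'(\phi)=\operatorname{tr}R_2'(\phi)$. Taking $\phi=g^**f$ gives
$$\langle R_1'(f),R_1'(g)\rangle_{HS}=\langle R_2'(f),R_2'(g)\rangle_{HS}\qquad(f,g\in C_c^\infty(G)).$$
So $R_1'(f)\mapsto R_2'(f)$ is well defined and extends to an isometry $\mathcal H_1\to\mathcal H_2$ between the Hilbert–Schmidt closures of $\{R_i'(f)\}$. It is equivariant for left multiplication by $R_i'(x)$, $x\in G$, because $R_i'(x)R_i'(f)=R_i'(\delta_x*f)$. Under left multiplication, the Hilbert–Schmidt operators on the space of $R_i'$ form a multiple of $R_i'$, so every constituent of $\mathcal H_i$ is a constituent of $R_i'$. If some $R_i'$ were nonzero, then some $R_i'(f)\ne0$ (let $f$ approximate the Dirac mass at $1$). So $\mathcal H_1\cong\mathcal H_2\ne0$, and $R_1',R_2'$ would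 share a constituent, a contradiction. Hence $R_1'=R_2'=0$ and $R_1\cong R_2$. $\blacksquare$
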